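\title{Every Peano continuum is a self regenerating fractal}

\begin{abstract}
A compact space is a topological fractal if it is covered by its images under finitely many continuous self-maps whose long compositions have uniformly small images. It is a self regenerating fractal if such maps can be chosen constant outside any prescribed nonempty open set. We prove that every Peano continuum is a self regenerating fractal and that three maps always suffice; this answers a problem posed by Nowak. The maps factor through a compact metric tree, on which two of them act as non-expanding shifts and the third as a contraction. We also show that two maps do not suffice for the unit interval, and that for nonempty connected Hausdorff spaces being a Peano continuum, being a self regenerating fractal and carrying the structure of a topological fractal are equivalent.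
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a family $\mathcal F$ of self-maps of a set $X$, that is, of functions $X\to X$, write $\mathcal F(X)=\bigcup_{f\in\mathcal F}f(X)$.

\begin{definition}\label{def:fractal}
A compact space $X$ with a finite family $\mathcal F$ of continuous self-maps is a \emph{topological fractal} $(X,\mathcal F)$ if $X=\mathcal F(X)$ and for every open cover $\mathcal U$ of $X$ there is $n\ge1$ such that, for all $f_1,\dots,f_n\in\mathcal F$, the set $f_1\circ\dots\circ f_n(X)$ lies in a member of $\mathcal U$. A Hausdorff space $X$ is a \emph{self regenerating fractal} if for every nonempty open set $U\subset X$ there is a finite family $\mathcal F$ of continuous self-maps of $X$, each constant on $X\setminus U$, such that $(X,\mathcal F)$ is a topological fractal.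
\end{definition}

Iterating $X=\mathcal F(X)$ shows that, for each $n$, the space is the union of the finitely many pieces $f_1\circ\dots\circ f_n(X)$, and the second condition says that these pieces become uniformly small. The model is a compact metric space covered by its images under finitely many contractions, such as $[0,1]$ with the maps $x/2$ and $(x+1)/2$; the definition keeps what is topological in this picture and forgets the metric. In a self regenerating fractal the whole space is rebuilt from an arbitrarily small open part, since each map collapses everything outside $U$ to a point. Known examples are a singleton, the ternary Cantor set, the interval $[0,1]$, the Koch curve, the Sierpi\'nski triangle and the Sierpi\'nski carpet.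

A \emph{continuum} is a compact connected space, and a \emph{Peano continuum} is a metrizable locally connected continuum; equivalently, a Hausdorff continuous image of $[0,1]$. The pieces of a connected topological fractal are connected, which forces a connected Hausdorff topological fractal to be a Peano continuum (Section~\ref{sec:class}). So Peano continua are the only connected candidates, and the following problem, posed in \cite{Nowak}, asks whether all candidates qualify.

\begin{quote}
\emph{Find a Peano continuum that is not a self regenerating fractal; that is, decide whether one exists and, if so, exhibit it.}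
\end{quote}

In the examples above every nonempty open set contains a scaled copy of the whole space. A general Peano continuum has no such self-similarity: near one point it may be a disc, near another an arc or a densely branching tree, and $U$ may see only one of these. One would look for a counterexample there. On the other hand, covering $X$ from $U$ is never the obstacle. If $X$ is nondegenerate with metric $\rho$, if $B(x_0,r)\subset U$ and $B(x_0,r)\neq X$, then $g(x)=\max(0,1-\rho(x,x_0)/r)$ maps $X$ onto $[0,1]$ and vanishes off $U$, and composing $g$ with a surjection $[0,1]\to X$ gives one map of $X$ onto $X$ that is constant off $U$. The difficulty is to make long compositions small. It can always be overcome, and no counterexample exists.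

\begin{theorem}\label{thm:main}
Let $X$ be a Peano continuum and let $U\subset X$ be open and nonempty. There are three continuous self-maps $f_0,f_1,f_2$ of $X$, each constant on $X\setminus U$, such that $(X,\{f_0,f_1,f_2\})$ is a topological fractal. Hence every Peano continuum is a self regenerating fractal.
\end{theorem}

\begin{theorem}\label{thm:three}
For $X=[0,1]$ and $U=(\frac13,\frac23)$, no family of at most two continuous self-maps that are constant on $X\setminus U$ makes $X$ a topological fractal.
\end{theorem}

\begin{theorem}\label{thm:class}
For a nonempty connected Hausdorff space $X$ the following are equivalent: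
\begin{enumerate}
\item[(i)] $X$ is a Peano continuum;
\item[(ii)] $X$ is a self regenerating fractal;
\item[(iii)] $(X,\mathcal F)$ is a topological fractal for some family $\mathcal F$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} reduces Theorem~\ref{thm:main} to a statement about an auxiliary metric space $T$. If $U$ contains a free arc, $T$ is an interval and the proof is short (Section~\ref{sec:arc}). Otherwise $T$ is a tree; Section~\ref{sec:plan} explains the construction, and Sections~\ref{sec:frames}--\ref{sec:maps} carry it out. Theorems~\ref{thm:three} and~\ref{thm:class} are proved in Sections~\ref{sec:three} and~\ref{sec:class}, which use only Section~\ref{sec:tools} and the statement of Theorem~\ref{thm:main}.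

\section{Tools and a reduction}\label{sec:tools}

For a singleton Theorem~\ref{thm:main} holds with $f_0=f_1=f_2$ the identity. Through Section~\ref{sec:maps}, $X$ is a nondegenerate Peano continuum, so it has no isolated points, and $U\subset X$ is open and nonempty. A \emph{path} is a continuous map of a compact interval; we use the same word for its image. An \emph{arc} is an injective path. A \emph{free arc} of $X$ is an open subset of $X$ homeomorphic to $(0,1)$. A point $q$ of a connected space $G$ is a \emph{cut point} if $G\setminus\{q\}$ is disconnected. The interior $\operatorname{int}$ is always taken in $X$, $B(x,r)$ is the open ball, and $\operatorname{dist}(A,\emptyset)=\infty$. We use the following standard facts.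

\begin{enumerate}
\item[(S1)] (Bing \cite{Bing}, Moise \cite{Moise}.) $X$ has a compatible metric $\rho$ in which any two points $x,y$ are joined by a \emph{geodesic}, an arc isometric to $[0,\rho(x,y)]$. We fix such a $\rho$.
\item[(S2)] Every point $x\in X$ has arbitrarily small neighborhoods that are Peano continua. Indeed, if $p:[0,1]\to X$ is onto, the union of those sets $p([\frac in,\frac{i+1}n])$ that contain $x$ is a Peano continuum, it is small for large $n$, and it contains the complement of the compact union of the other sets.
\item[(S3)] If every point of a space has arbitrarily small connected neighborhoods, open or not, then components of open sets are open, so the space is locally connected. In a Peano continuum, components of open sets are open and arcwise connected.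
\item[(S4)] If $G$ is a Peano continuum, then for every $\varepsilon>0$ there is $\delta>0$ such that points of $G$ at distance less than $\delta$ are joined by a path in $G$ of diameter less than $\varepsilon$.
\item[(S5)] A nondegenerate metrizable continuum has at least two non-cut points.
\item[(S6)] (Boundary bumping.) If $C$ is a nonempty proper closed subset of a metrizable continuum, every component of $C$ meets the boundary of $C$.
\item[(S7)] The \emph{variation} $\operatorname{Var}(\phi)$ of $\phi:[a,b]\to\mathbb R$ is the supremum of $\sum_j|\phi(t_j)-\phi(t_{j-1})|$ over partitions $a=t_0<\dots<t_r=b$. It is additive over adjacent intervals, equals $|\phi(b)-\phi(a)|$ for monotone $\phi$, and is at most $\Lambda(b-a)$ for $\Lambda$-Lipschitz $\phi$. If $\phi$ is continuous and $\operatorname{Var}(\phi)<\infty$, then $t\mapsto\operatorname{Var}(\phi|_{[a,t]})$ is continuous.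
\end{enumerate}

Facts (S3)--(S5) will also be applied to Peano continua $G\subset X$ with the metric $\rho$.

\begin{lemma}\label{lem:metric}
Let $Z$ be a compact metric space and $\mathcal F$ a finite family of continuous self-maps with $Z=\mathcal F(Z)$. Then $(Z,\mathcal F)$ is a topological fractal if and only if $\max_{f_1,\dots,f_n\in\mathcal F}\operatorname{diam}f_1\circ\dots\circ f_n(Z)\to0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
If the maxima tend to $0$, they are eventually smaller than a Lebesgue number of a given open cover. Conversely, the cover by open balls of radius $\varepsilon$ gives an $n$ for which the maximum is at most $2\varepsilon$, and the maxima are nonincreasing because $f_1\circ\dots\circ f_{n+1}(Z)\subset f_1\circ\dots\circ f_n(Z)$.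
\end{proof}

There is no reason for the metric $\rho$ to be contracted by any self-map that covers a large part of $X$. We therefore measure contraction in another space, through which all maps factor.

\begin{lemma}\label{lem:factor}
Let $T$ be a compact metric space, $g:X\to T$ a continuous surjection, $p_0,p_1,p_2:T\to X$ continuous maps with $p_0(T)\cup p_1(T)\cup p_2(T)=X$, and $h_i=g\circ p_i:T\to T$. Suppose that $\max_{i_1,\dots,i_n}\operatorname{diam}h_{i_1}\cdots h_{i_n}(T)\to0$ as $n\to\infty$. Then $f_i=p_i\circ g$ $(i=0,1,2)$ make $X$ a topological fractal, and each $f_i$ is constant on every set on which $g$ is constant.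
\end{lemma}

\begin{proof}
Since $g$ is onto, $\bigcup_if_i(X)=\bigcup_ip_i(T)=X$ and $f_{i_1}\cdots f_{i_n}(X)=p_{i_1}\bigl(h_{i_2}\cdots h_{i_n}(T)\bigr)$. The $p_i$ are uniformly continuous, so Lemma~\ref{lem:metric} applies.
\end{proof}

It remains to find $T$, $p_0,p_1,p_2$ and a map $g$ as in the lemma that is constant on $X\setminus U$.

\section{The interval and free arcs}\label{sec:arc}

\begin{example}\label{ex:interval}
Let $X=[0,1]$ and $U=(\frac13,\frac23)$. Take $T=[0,1]$ and the tent $g(x)=\max(0,1-|6x-3|)$, which vanishes off $U$. Let $P:[0,1]\to X$ be the piecewise linear homeomorphism with $P(0)=0$, $P(\frac1{10})=\frac13$, $P(\frac9{10})=\frac23$, $P(1)=1$. It hurries through $X\setminus U$, where $g$ does not change, and crosses $U$ slowly, with slope $\frac5{12}$. Hence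
\[
gP(t)=\max\bigl(0,\,1-\tfrac52|t-\tfrac12|\bigr)
\]
is $\frac52$-Lipschitz. Cut $P$ into three parts: $p_i(t)=P(\frac{t+i}3)$ for $i=0,1,2$. The images cover $X$ and each $h_i=gp_i$ is $\frac56$-Lipschitz, so Lemma~\ref{lem:factor} applies.

The number three comes from a count of lengths. A path that crosses $U$ moves $g$ up and down through $[0,1]$, a total variation of $2$. With $k$ maps we have $k$ copies of $T$, of total length $k$, to parametrize this path, and the $h_i$ can be contractions only if $k>2$.
\end{example}

The same argument works whenever some part of $U$ looks like an interval, because the rest of $X$ can be covered while $g$ stands still.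

\begin{proposition}\label{prop:arc}
Theorem~\ref{thm:main} holds if $U$ contains a free arc.
\end{proposition}

\begin{proof}
Let $\varphi:(0,1)\to J\subset U$ be a homeomorphism onto a free arc, $x_1=\varphi(\frac14)$, $x_2=\varphi(\frac34)$, and $X_1=X\setminus\varphi((\frac14,\frac34))$. The removed set is open in $J$, hence in $X$, and its closure is $\varphi([\frac14,\frac34])$. So $X_1$ is compact with boundary in $\{x_1,x_2\}$, and by (S6) each component of $X_1$ contains $x_1$ or $x_2$. There are thus at most two components, $C_1\ni x_1$ and $C_2\ni x_2$ (possibly equal); they are closed, hence open in $X_1$. The space $X_1$ is locally connected by (S3): it is a neighborhood in $X$ of each point of $X_1\setminus\{x_1,x_2\}$, since such a point lies outside the compact set $\varphi([\frac14,\frac34])$, while $\varphi((\frac14-\epsilon,\frac14])$ and $\varphi([\frac34,\frac34+\epsilon))$ are small connected neighborhoods of $x_1$ and $x_2$ in $X_1$. Hence $C_1$ and $C_2$ are Peano continua.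

Let $g=0$ on $X_1$ and $g(\varphi(t))=1-|4t-2|$ for $t\in[\frac14,\frac34]$. The two definitions agree at $x_1$ and $x_2$, so $g:X\to[0,1]$ is continuous; it is onto and vanishes on $X\setminus U\subset X_1$. Let $P_0:[0,1]\to X$ first cover $C_1$ and end at $x_1$ (a path onto $C_1$ followed by an arc to $x_1$), then run monotonically along $\varphi([\frac14,\frac34])$ to $x_2$, and then cover $C_2$. It is onto. The function $V(t)=\operatorname{Var}(gP_0|_{[0,t]})$ is continuous and nondecreasing, with $V(0)=0$ and $V(1)=2$. So $\theta(t)=(2V(t)+t)/5$ is a homeomorphism of $[0,1]$, and for $s<t$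
\[
|gP_0(t)-gP_0(s)|\le V(t)-V(s)\le\tfrac52\bigl(\theta(t)-\theta(s)\bigr).
\]
Thus $gP$ is $\frac52$-Lipschitz for $P=P_0\theta^{-1}$. With $p_i(t)=P(\frac{t+i}3)$ each $h_i$ is $\frac56$-Lipschitz, so $\operatorname{diam}h_{i_1}\cdots h_{i_n}([0,1])\le(\frac56)^n$, and Lemma~\ref{lem:factor} finishes the proof.
\end{proof}

\begin{remark}\label{rem:square}
For the square $X=[0,1]^2$ this choice of $T$ fails: if $g:X\to[0,1]$ is a continuous surjection and finitely many paths $p_i:[0,1]\to X$ cover $X$, then some $gp_i$ is not Lipschitz. Indeed, for $0<c<1$ the set $g^{-1}(c)$ separates the square, so it is infinite, and some $gp_i$ takes the value $c$ infinitely often. But let $h$ be $\Lambda$-Lipschitz on $[0,1]$ and let $\nu_n(c)$ count the intervals $J=[j2^{-n},(j+1)2^{-n}]$ with $c\in h(J)$. Then $\int\nu_n\le\Lambda$, and $\nu_n(c)\to\infty$ if $c$ is taken infinitely often; by Fatou's lemma such $c$ form a null set.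
\end{remark}

\section{Plan of the proof when $U$ contains no free arc}\label{sec:plan}

From here through Section~\ref{sec:maps} we assume that \emph{$U$ contains no free arc of $X$}. Remark~\ref{rem:square} suggests a space $T$ in which one step of small length can be taken in many directions, that is, a branching tree.

\emph{The map $g$.} To each node $\nu$ of the tree we attach a small Peano continuum $D_\nu\subset X$, and to each non-root node a collar $N_\nu\supset D_\nu$ with a function $u_\nu$ that equals $1$ on $D_\nu$ and $0$ off $N_\nu$. Collars of children of $\nu$ are disjoint and lie inside $D_\nu$. The point $g(x)$ lies on the edge leading to the last node $\nu$ with $u_\nu(x)>0$, at the fraction $u_\nu(x)$ of that edge. A path in $X$ then has a \emph{cost}: it pays the length of the edge of $\nu$ times the variation of $u_\nu$, for every $\nu$. The map $gp_i$ is non-expanding as soon as $p_i$ sends each edge to a path whose cost does not exceed the length of the edge. Collars are placed at non-cut points, so that one can walk around them for free; this is where the absence of free arcs is used.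

\emph{Two shifts.} The skeleton of $T$ is the binary tree of finite words $v$, with $\operatorname{diam}D_v\to0$. The map $p_i$ $(i=0,1)$ sends the part of $T$ above $v$ into $D_{iv}$, where $iv$ is $v$ with the letter $i$ put in front. Then $h_0,h_1$ need only be non-expanding: a composition of $m$ of them has its image above a word of length $m$, which is a small part of $T$.

\emph{A circle, and how it is broken.} The binary edges are used up by the shift, since the edge from $v$ to $vj$ must be sent to a path from $D_{iv}$ into $D_{ivj}$, whose cost is nearly its length. To cover the rest of $D_{iv}$ we attach further subtrees at $v$. A tree with given edge lengths can cover a set at unit cost per unit length if it branches fast enough, and how fast depends on the collars in that set. But $g$ must be onto, so each new node needs its own collar in $X$, which changes the costs. We therefore attach at each $v$ a sequence of subtrees, the \emph{families} of rank $k=1,2,\dots$, and reserve for the collars of the rank $k$ family at $w$ a region $R_{[w,k]}\subset D_w$. Then $D_w$ is the union of $D_{w0}$, $D_{w1}$, the regions $R_{[w,k]}$ and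 a remainder $C_w$. Rank $1$ families cover the remainders without entering the places where later collars will be put, and rank $k+1$ families cover the regions of rank $k$.

\emph{The contraction.} The shifts cover $D_0\cup D_1$. The third map must cover $C_\emptyset$ and the regions $R_{[\emptyset,s]}$, and $h_2$ has to be a true contraction because it is not a shift. For this we use the binary skeleton again. Its edge lengths are chosen last and decrease so slowly that a binary subtree has time both to imitate any prescribed branching and to run at half speed.

\begin{center}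
\begin{tabular}{lll}
\hline
part of $T$ & map & part of $X$ that it covers\\
\hline
binary edge from $v$ to $vj$ & $p_i$, $i=0,1$ & a path from $D_{iv}$ into $D_{ivj}$\\
family of rank $1$ at $v$ & $p_i$, $i=0,1$ & $C_{iv}$\\
family of rank $k+1$ at $v$ & $p_i$, $i=0,1$ & $R_{[iv,k]}$\\
binary subtree through the word $0$ & $p_2$ & $C_\emptyset$\\
binary subtree through $1^s0$, $s\ge1$ & $p_2$ & $R_{[\emptyset,s]}$\\
\hline
\end{tabular}
\end{center}

\section{Non-cut points and frames}\label{sec:frames}

\begin{lemma}\label{lem:noncut}
Let $G\subset X$ be a Peano continuum and let $V\subset G$ be nonempty, open in $X$, and contain no free arc. Then some point of $V$ is a non-cut point of $G$.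
\end{lemma}

The hypothesis on free arcs cannot be dropped: take $G=X=[0,1]$ and $V=(0,1)$. The proof shows that, if all points of $V$ cut $G$, an arc in $V$ either has a free subarc or carries small side branches, and a side branch contains a non-cut point.

\begin{proof}
Replacing $V$ by one of its components, we may assume by (S3) that $V$ is arcwise connected; it is not a singleton. Suppose every point of $V$ is a cut point of $G$. Take an arc $A\subset V$ with endpoints $p,p'$, ordered from $p$ to $p'$, and let $A^\circ=A\setminus\{p,p'\}$. For $a\in A^\circ$ each component of $G\setminus\{a\}$ is open in $G$ and closed in $G\setminus\{a\}$, so it has $a$ in its closure, for otherwise it would be a proper clopen subset of $G$. A component of $G\setminus\{a\}$ that misses $A$ is a \emph{branch at $a$}. Branches $H,H'$ at different points $a,a'$ are disjoint: $H\cup\{a\}$ is connected and misses $a'$, so it lies in the component of $G\setminus\{a'\}$ containing $a\in A$, which is not $H'$.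

\emph{The points of $A^\circ$ that have a branch are dense in $A$.} Otherwise there is a subarc $[c,d]\subset A^\circ$, $c<d$, without branches. For $a\in[c,d]$ the set $G\setminus\{a\}$ has at least two components and each meets $[p,a)\cup(a,p']$, so there are exactly two, $L_a\supset[p,a)$ and $R_a\supset(a,p']$. For $a<a'$ in $[c,d]$ the connected set $R_{a'}\cup\{a'\}$ misses $a\in L_{a'}$ and contains $p'$, so $R_{a'}\subset R_a$. The set $W=R_c\cap L_d$ is open in $G$ and $W\cap A=(c,d)$. Suppose $y\in W\setminus A$ and let $s=\sup\{a\in[c,d]:y\in R_a\}$; the set contains $c$. Then $y\in R_a$ for $c\le a<s$, $y\in L_a$ for $s<a\le d$, and $y\in L_s\cup R_s$. If $y\in L_s$, then $s>c$ because $y\in R_c$. An arc in $L_s$ from $y$ to $c$ joins, for each $a\in(c,s)$, the point $y\in R_a$ to the point $c\in L_a$, so it contains $a$; being closed, it contains $s\notin L_s$, a contradiction. If $y\in R_s$, then $s<d$ because $y\in L_d$. An arc in $R_s$ from $y$ to $d$ joins, for each $a\in(s,d)$, the point $y\in L_a$ to $d\in R_a$, so it contains $(s,d)$ and hence $s\notin R_s$, again a contradiction. Therefore $W=(c,d)\subset V$. This set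 is open in $G$, hence in $V$, hence in $X$: a free arc in $V$, contrary to the hypothesis.

\emph{Small branches.} Choose branches $H_n$ at distinct points $a_n$. Suppose infinitely many have diameter at least $3\varepsilon>0$. For those $n$ pick $y_n\in H_n$ with $\rho(y_n,a_n)\ge\varepsilon$ and pass to a subsequence with $y_n\to y\in G$. A connected open neighborhood $O$ of $y$ in $G$ of diameter less than $\varepsilon/2$ contains $y_n$ and $y_m$ for some $n\ne m$ and misses $a_n$ and $a_m$. Then $O\subset H_n\cap H_m=\emptyset$, which is absurd. So $\operatorname{diam}(H_n\cup\{a_n\})=\operatorname{diam}H_n\to0$, and since $\operatorname{dist}(A,X\setminus V)>0$, some branch $H$ at some $a$ has $H\cup\{a\}\subset V$.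

The set $H\cup\{a\}$ is the closure of $H$, a nondegenerate continuum, so by (S5) it has a non-cut point $q\ne a$. The set $G\setminus H$ is connected, being the union of $\{a\}$ and components that have $a$ in their closures. Thus $G\setminus\{q\}$ is the union of the connected sets $(H\cup\{a\})\setminus\{q\}$ and $G\setminus H$, both containing $a$, and $q\in V$ is a non-cut point of $G$, a contradiction.
\end{proof}

The next lemma places finitely or countably many collared continua inside a given Peano continuum $D$. They are arranged in the shells between neighborhoods $G_0\supset G_1\supset\cdots$ shrinking to a base point $z$, one in each shell, so that they can be handled one at a time and can accumulate only at $z$ (Figure~\ref{fig:frame}).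

\begin{lemma}[Frames]\label{lem:frame}
Let $D\subset X$ be a Peano continuum, let $O\subset D$ be nonempty, open in $X$, and contain no free arc, let $\eta>0$, and let $I=\{0,1,2,\dots\}$ or $I=\{0,\dots,b-1\}$ with $b\ge1$. There are a point $z\in O$, Peano continua $G_0=D$ and $G_{i+1},D_i$ $(i\in I)$, and numbers $r_i>0$ such that, with $N_i=\{x\in X:\rho(x,D_i)\le r_i\}$, for all $i\in I$:
\begin{enumerate}
\item[(a)] $G_{i+1}\subset O\cap\operatorname{int}G_i$, $z\in\operatorname{int}G_{i+1}$, $\operatorname{diam}G_{i+1}\le2^{-i-1}$;
\item[(b)] $\operatorname{int}D_i\ne\emptyset$, $\operatorname{diam}D_i\le\eta$, $N_i\subset O\cap\operatorname{int}G_i$, $N_i\cap G_{i+1}=\emptyset$;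
\item[(c)] if $V_i$ is the component of $G_i\setminus N_i$ containing $G_{i+1}$ and $R_i=G_i\setminus V_i$, then $R_i\subset O\cap\operatorname{int}G_i$.
\end{enumerate}
\end{lemma}

We call these data a \emph{frame} in $D$, and $N_i$ the \emph{collar} of $D_i$. The set $R_i$ consists of the collar and everything in $G_i$ that the collar cuts off from $G_{i+1}$. Condition (c) says that this stays away from the boundary of $G_i$; it is the reason for choosing non-cut points.

\begin{proof}
Fix $z\in O$; then $z\in\operatorname{int}G_0$. Let $G_i$ with $z\in\operatorname{int}G_i$ be given. The open set $(O\cap\operatorname{int}G_i)\setminus\{z\}$ is nonempty because $z$ is not isolated, so by Lemma~\ref{lem:noncut} it contains a non-cut point $q$ of $G_i$. Choose $e>0$ with $B(q,e)\subset O\cap\operatorname{int}G_i$ and $\rho(q,z)>2e$. By (S2) choose a Peano continuum $G_{i+1}\subset O\cap\operatorname{int}G_i$ that is a neighborhood of $z$, misses $B(q,e)$, and has diameter at most $2^{-i-1}$.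

The compact set $A=G_i\setminus B(q,e)$ contains $G_{i+1}$ and lies in $G_i\setminus\{q\}$, which is connected and open in $G_i$, hence arcwise connected. Cover $A$ by finitely many nonempty connected open subsets of $G_i$ whose closures miss $q$, and join $z$ to a point of each by a path in $G_i\setminus\{q\}$. The union $L$ of these sets and paths is connected, contains $A$, and $q\notin\overline L$. So $A\subset L\subset G_i\setminus B(q,e')$ for some $e'\in(0,e)$. Let $r_i=e'/3$ and let $D_i\subset B(q,e'/3)$ be a Peano continuum of diameter at most $\eta$ that is a neighborhood of $q$. Then $N_i\subset B(q,e')\subset B(q,e)$, which gives (b). The connected set $L\subset G_i\setminus N_i$ contains $G_{i+1}$, so $A\subset L\subset V_i$ and $R_i\subset G_i\setminus A\subset B(q,e)$.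
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) ellipse (4 and 2.3);
\node at (1.2,1.75) {$G_0=D$};
\draw (-1,0) circle (1.7);
\node at (-1.2,1.3) {$G_1$};
\draw (-1.6,0) circle (0.75);
\node at (-1.75,0.4) {$G_2$};
\fill (-1.6,0) circle (0.04) node[left] {$z$};
\fill[gray!40] (2.3,0.2) circle (0.45);
\draw[dashed] (2.3,0.2) circle (0.9);
\node at (2.3,0.2) {$D_0$};
\node at (2.6,-0.95) {$N_0$};
\fill[gray!40] (-0.05,0.3) circle (0.2);
\draw[dashed] (-0.05,0.3) circle (0.45);
\node at (-0.2,0.98) {$N_1$};
\draw[thick] (-1.6,0) .. controls (-0.8,-1) and (0.6,-0.9) .. (1.454,-0.108) -- (1.877,0.046);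
\end{tikzpicture}
\caption{A frame in a plane disc $D$: neighborhoods $G_0\supset G_1\supset G_2$ of the base point $z$, and in each shell a continuum $D_i$ (shaded) with its collar $N_i$ (dashed). Here a collar cuts nothing off, so $R_i=N_i$. The thick path from $z$ avoids all collars until it crosses $N_0$ along a geodesic.}
\label{fig:frame}
\end{figure}

Fix a frame. Put $u_i(x)=\max(0,1-\rho(x,D_i)/r_i)$; this function is $r_i^{-1}$-Lipschitz, equals $1$ exactly on $D_i$, and vanishes off $N_i$. Put $M(D)=D\setminus\bigcup_{i\in I}R_i$, and call a path in $D$ \emph{neutral} if it misses all $N_i$. We record three consequences.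
\begin{enumerate}
\item[(F1)] $N_i\subset R_i$, and $R_i$ is compact since $V_i$ is open in $G_i$. For $l<i$ we have $R_l\cap G_i=\emptyset$, as $G_i\subset G_{l+1}\subset V_l$. For $l\ge i$ we have $R_l\subset\operatorname{int}G_l\subset\operatorname{int}G_i$. Hence the $R_i$ are pairwise disjoint.
\item[(F2)] For $i\in I$ the set $N_i\cup G_{i+1}$ is compact, lies in $\operatorname{int}G_i$, and contains $N_l$ for all $l\ge i$. We write $K(D)=N_0\cup G_1\subset\operatorname{int}D$; it contains all collars.
\item[(F3)] $z\in M(D)$. A point of $G_j\setminus\operatorname{int}G_j$ lies in $M(D)$, by the two middle statements of (F1). In particular $D\setminus\operatorname{int}D\subset M(D)$.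
\end{enumerate}

The next lemma reaches every point of $D\setminus\bigcup_iD_i$ with control on all $u_i$: points of $M(D)$ for free, and points of $R_i$ by going into $D_i$ and out again. Geodesics, and hence (S1), make $u_i$ monotone on the way.

\begin{lemma}\label{lem:paths}
\begin{enumerate}
\item[(i)] If $x\in M(D)\cap G_j$, there is a neutral path in $G_j$ from $z$ to $x$.
\item[(ii)] For $i\in I$ there is a path in $G_i$ from $z$ to a point $y\in D_i\setminus\operatorname{int}D_i$ that meets $D_i$ only at $y$, misses $N_l$ for $l\ne i$, and along which $u_i$ is nondecreasing from $0$ to $1$.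
\item[(iii)] If $x\in R_i\setminus D_i$, there is a path in $G_i$ from a point $y\in D_i\setminus\operatorname{int}D_i$ to $x$ that meets $D_i$ only at $y$, misses $N_l$ for $l\ne i$, and along which $u_i$ is nonincreasing.
\end{enumerate}
\end{lemma}

\begin{proof}
We first note a fact on geodesics. Let $x'\in N_i\setminus D_i$, $r=\rho(x',D_i)$, and let $\gamma:[0,r]\to X$ be a geodesic from $x'$ to a nearest point $y$ of $D_i$. Then $\rho(\gamma(t),D_i)\le\rho(\gamma(t),y)=r-t$ and $\rho(\gamma(t),D_i)\ge r-\rho(x',\gamma(t))=r-t$. So $\gamma$ lies in $N_i\subset G_i$, misses the other collars, meets $D_i$ only at $y$, has $y\notin\operatorname{int}D_i$, and $u_i$ increases along it. Call $\gamma$ a \emph{crossing} from $x'$.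

(i) For $x=z$ take a constant path. Let $x\ne z$ and let $i\ge j$ be maximal with $x\in G_i$; it exists because $\bigcap_iG_i=\{z\}$ when $I$ is infinite. If $I=\{0,\dots,b-1\}$ and $i=b$, an arc in $G_b$ from $x$ to $z$ is neutral by (F1). Otherwise $i\in I$, and $x\in V_i$ since $x\notin R_i$. Take an arc in $V_i$ from $x$ to a point of $G_{i+1}$ and stop at its first point $x_1$ in $G_{i+1}$. Since $x\notin G_{i+1}$, the point $x_1$ is a limit of points outside $G_{i+1}$, so $x_1\notin\operatorname{int}G_{i+1}$. Hence $x_1\in M(D)$ by (F3), $x_1\ne z$, and the maximal index for $x_1$ is $i+1$. The piece from $x$ to $x_1$ misses $N_i$ because it lies in $V_i$, misses $N_l$ for $l<i$ because it lies in $G_i$, and misses $N_l\subset\operatorname{int}G_{i+1}$ for $l>i$. Repeat from $x_1$. If $I$ is finite the process ends in $G_b$. If $I$ is infinite, the $m$-th piece lies in $G_{i+m-1}\ni z$ and $\operatorname{diam}G_{i+m-1}\to0$, so the infinite concatenation, completed by the value $z$, is continuous. Reverse the path.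

(ii) Take an arc in $G_i$ from a point of $G_{i+1}$ to a point of $D_i$. Let $x_0$ be its first point in $N_i$ and $y^*$ its last point in $G_{i+1}$ before $x_0$. As $x_0\notin G_{i+1}$, the point $y^*$ is a limit of points outside $G_{i+1}$, so $y^*\in M(D)\cap G_{i+1}$ by (F3), and (i) gives a neutral path in $G_{i+1}$ from $z$ to $y^*$. Strictly between $y^*$ and $x_0$ the arc lies in $G_i\setminus(G_{i+1}\cup N_i)$, which misses all collars by (F1) and (F2). The point $x_0$ is a limit of points outside $N_i$, so $\rho(x_0,D_i)=r_i$ and $u_i(x_0)=0$. Finish with a crossing from $x_0$.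

(iii) If $x\in N_i$, reverse a crossing from $x$. Otherwise $x$ lies in a component $W\ne V_i$ of $G_i\setminus N_i$. Then $W\cap G_{i+1}=\emptyset$, so $W$ misses all collars. Follow an arc in $G_i$ from $x$ toward a point of $D_i$ up to its first point $x'$ in $N_i$. Before $x'$ it lies in $W$, where $u_i=0$, and $\rho(x',D_i)=r_i$. Continue with a crossing from $x'$ and reverse the path.
\end{proof}

\section{Trees, cost and exploration}\label{sec:trees}

\subsection*{Metric trees in $\ell^1$}
A \emph{node tree} is a countable set $\mathcal N$ with a root $o\in\mathcal N$, at least one other element, and a parent $\nu^-$ for each $\nu\ne o$, such that passing to parents leads from any node to $o$ in finitely many steps. We write $\mu<\nu$ if $\mu$ is an ancestor of $\nu$ (and call $\nu$ a \emph{descendant} of $\mu$), and $\mu\le\nu$ if $\mu<\nu$ or $\mu=\nu$. Distinct nodes with the same parent are \emph{siblings}. A \emph{chain} is a finite or infinite sequence $\nu_1,\nu_2,\dots$ with $\nu_1^-=o$ and $\nu_{j+1}^-=\nu_j$. If $\mu,\nu$ are incomparable, there are siblings $\mu'\le\mu$ and $\nu'\le\nu$.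

Let lengths $\ell(\nu)>0$ $(\nu\ne o)$ be summable along every chain. Let $T(\mathcal N,\ell)$ be the set of $t$ in $\ell^1(\mathcal N\setminus\{o\})$, with norm $\|t\|=\sum_\nu|t_\nu|$ and unit vectors $e_\nu$, such that
\begin{equation}\label{eq:tree}
0\le t_\nu\le\ell(\nu);\qquad t_\nu\,\bigl(\ell(\nu^-)-t_{\nu^-}\bigr)=0\ \text{ if }\nu^-\ne o;\qquad t_\mu t_\nu=0\ \text{ for siblings }\mu,\nu.
\end{equation}
The nodes with $t_\nu>0$ form a chain, and $t_\nu=\ell(\nu)$ along it except possibly at a last node. So, with the \emph{vertices} $t^\nu=\sum_{o<\mu\le\nu}\ell(\mu)e_\mu$ (and $t^o=0$), the set $T(\mathcal N,\ell)$ is the union of the \emph{edges} $E_\nu=\{t^{\nu^-}+se_\nu:0\le s\le\ell(\nu)\}$ and the \emph{ends} $\sum_j\ell(\nu_j)e_{\nu_j}$ of infinite chains. The parameter $s$ is the \emph{arc length} on $E_\nu$.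

\begin{lemma}\label{lem:tree}
Let $T=T(\mathcal N,\ell)$ and let $T^0$ be the union of the edges.
\begin{enumerate}
\item[(a)] If $\mathcal N'\subset\mathcal N$ contains all ancestors of its members, the projection that sets the coordinates outside $\mathcal N'$ to $0$ is a $1$-Lipschitz map of $T$ into $T$.
\item[(b)] If for every $\varepsilon>0$ there is a finite such $\mathcal N'$ whose projection moves points of $T$ by at most $\varepsilon$, then $T$ is compact.
\item[(c)] $T^0$ is dense in $T$. A map of $T^0$ into a metric space that is $\Lambda$-Lipschitz on every edge is $\Lambda$-Lipschitz. A continuous map on $T$ that is $\Lambda$-Lipschitz on every edge is $\Lambda$-Lipschitz.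
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection preserves the three conditions \eqref{eq:tree}, the second because the parent of a member of $\mathcal N'$ is in $\mathcal N'$. (b) The conditions \eqref{eq:tree} are closed, so $T$ is complete, and it lies within $\varepsilon$ of a finite union of segments, so it is totally bounded. (c) An end is the limit of the vertices of its chain. Let $s\in E_\nu$, $t\in E_\mu$, $\mu\ne\nu$. If $\mu<\nu$, go from $t$ to $t^\mu$, through the vertices of the nodes between $\mu$ and $\nu$, and from $t^{\nu^-}$ to $s$. If $\mu,\nu$ are incomparable with last common ancestor $\kappa$, go from $t$ down through $t^{\mu^-},\dots,t^\kappa$ and up through the vertices to $t^{\nu^-}$ and $s$. Each step stays in one edge and different steps change different coordinates, so the step lengths add up to $\|s-t\|$. The triangle inequality gives the second claim, and density the third.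
\end{proof}

For a positive summable sequence $a=(a_n)_{n\ge1}$ and integers $b_n\ge1$, $b=(b_n)_{n\ge1}$, let $S(b)$ be the set of finite sequences $(i_1,\dots,i_n)$ with $n\ge1$ and $0\le i_j<b_j$; here $n$ is the \emph{generation}. The parent is obtained by deleting the last entry, and the root is the empty sequence, of generation $0$. Let $\Theta(a,b)$ be the metric tree in which edges of generation $n$ have length $a_n$. The projection $\pi_m$ onto generations at most $m$ moves points by at most $\sum_{n>m}a_n$, so $\Theta(a,b)$ is compact.

\subsection*{Cost}
A \emph{weight} $q$ consists of a countable family $(u_\mu)_{\mu\in\mathcal S}$ of continuous functions $X\to[0,1]$ and numbers $q_\mu>0$. The \emph{cost} of a path $\gamma$ is $\operatorname{cost}_q(\gamma)=\sum_{\mu\in\mathcal S}q_\mu\operatorname{Var}(u_\mu\circ\gamma)$. It is additive under concatenation and unchanged by reversal and reparametrization. If it is finite, then $t\mapsto\operatorname{cost}_q(\gamma|_{[0,t]})$ is continuous, as a uniformly convergent sum of the continuous functions in (S7). A path $\gamma:[0,a]\to X$ is \emph{$q$-slow} if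
\begin{equation}\label{eq:slow}
\operatorname{cost}_q(\gamma|_{[s,t]})\le t-s\qquad(0\le s\le t\le a).
\end{equation}
As in Proposition~\ref{prop:arc}, \emph{a path of cost $c<a$ has a $q$-slow parametrization on $[0,a]$}: for $\gamma$ defined on $[0,1]$, the function $\theta(t)=\operatorname{cost}_q(\gamma|_{[0,t]})+(a-c)t$ is a homeomorphism onto $[0,a]$ and $\gamma\theta^{-1}$ satisfies \eqref{eq:slow}. The strict inequality gives time to the parts of $\gamma$ that cost nothing.

\subsection*{Exploration}
A set can be covered by a slow image of $\Theta(a,b)$, for prescribed lengths $a$, if its points are reached within the total budget and close points are joined by small cheap paths. The price is paid in the branching $b$. One sends the vertices of successive generations onto finer and finer nets.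

\begin{lemma}\label{lem:explore}
Let $q$ be a weight, $H\subset X$, $z\in H$, $\emptyset\ne Y\subset H$ and $c\ge0$. Assume:
\begin{enumerate}
\item[(E1)] every $y\in Y$ is joined to $z$ by a path in $H$ of cost at most $c$;
\item[(E2)] for every $\varepsilon>0$ there is $\delta>0$ such that all $x,y\in Y$ with $\rho(x,y)<\delta$ are joined by a path in $H$ of diameter and cost less than $\varepsilon$.
\end{enumerate}
Let $a$ be positive and summable with $\sum_{n\ge2}a_n>c$. Then there is $b$ with $b_1=1$ such that for every $b'$ with $b'_1=1$ and $b'_n\ge b_n$ for all $n$ there is a continuous map $p:\Theta(a,b')\to\overline H$ that sends the root to $z$, has $Y$ in its image, and on each edge, parametrized by arc length, is a $q$-slow path in $H$.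
\end{lemma}

The families of Section~\ref{sec:system} leave their base through a single edge, hence the condition $b_1=1$; that edge is not used, hence the sum over $n\ge2$. Ends may be mapped outside $H$.

\begin{proof}
Choose $K\ge2$ with $\Sigma=a_2+\dots+a_K>c$. Let $\varepsilon_j=\min(2^{-j},a_{K+j})$ for $j\ge1$, let $\delta_j\le2^{-j}$ be given by (E2) for $\varepsilon_j$ and be nonincreasing in $j$, and let $Y_j\subset Y$ be finite with every point of $Y$ at distance less than $\delta_j$ from $Y_j$.

Put $b_1=1$, $b_2=|Y_1|$, $b_3=\dots=b_K=1$, and map the edge of generation $1$ to $z$. By continuity of the cost function, the path from $z$ to a point of $Y_1$ given by (E1) can be cut into consecutive pieces of costs at most $ca_n/\Sigma<a_n$, $2\le n\le K$. Assign these pieces to the edges of generations $2,\dots,K$, one point of $Y_1$ for each edge of generation $2$. The vertices of generation $K$ are mapped onto $Y_1$.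

Suppose the vertices of generation $K+j-1$ are mapped onto $Y_j$. Join each $y\in Y_j$ to each $y'\in Y_{j+1}$ with $\rho(y,y')<\delta_j$ by a path in $H$ of diameter and cost less than $\varepsilon_j$. For each $y$ there is at least one such $y'$, since $\delta_{j+1}\le\delta_j$. Let $b_{K+j}$ be the largest number of such $y'$ over $y\in Y_j$, and at each vertex mapped to $y$ assign the paths from $y$ to the $b_{K+j}$ outgoing edges, using each path at least once. Every $y'\in Y_{j+1}$ is within $\delta_j$ of some $y\in Y_j$, so the vertices of generation $K+j$ are mapped onto $Y_{j+1}$. Each assigned path costs less than the length of its edge; parametrize it $q$-slowly.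

This defines $p$ on the edges of $\Theta(a,b)$, and each $p\pi_m$ is continuous. For $m\ge K$ the points $p\pi_m(t)$ and $p\pi_{m+1}(t)$ lie on one path of diameter less than $2^{-(m+1-K)}$, so the maps $p\pi_m$ converge uniformly to a continuous extension $p:\Theta(a,b)\to\overline H$. Its image is compact and contains $\bigcup_jY_j$, which is dense in $Y$, so it contains $Y$. For $b'\ge b$, the rule $i_j\mapsto\min(i_j,b_j-1)$ maps $S(b')$ onto $S(b)$ and respects parents. The induced linear map of $\ell^1$-spaces has norm $1$, sends $\Theta(a,b')$ onto $\Theta(a,b)$, and is an isometry from each edge onto an edge. Compose $p$ with it.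
\end{proof}

\section{The system of continua $D_\nu$}\label{sec:system}

\subsection*{Lengths in the families}
The family of rank $k$ will be a scaled copy of $\Theta(a^{(k)},b)$. To reach a point in the region of a rank $k$ family one pays $a^{(k)}_n$ to enter a continuum of generation $n$, and possibly once more to leave the last one; the total is at most $\sum_na_n^{(k)}+\max_na_n^{(k)}$. The family of rank $k+1$ must afford this without its first edge, while the total lengths must stay bounded. So the maximal terms have to be summable in $k$. Let $n_k=5(2^k-1)$ and let $a^{(k)}$ consist of $n_k$ terms $2^{-k}$ followed by $2^{-k-1},2^{-k-2},\dots$. Then $a^{(k)}_1=\max_na^{(k)}_n=2^{-k}$ and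
\[
\sigma_k:=\sum_na^{(k)}_n=2^{-k}(n_k+1)=5-4\cdot2^{-k}<5,\qquad c_k:=\sigma_k+2^{-k}=5-3\cdot2^{-k}<5 .
\]
Let also $\bar a_n=12\cdot2^{-n}$. Since $\sum_{n\ge2}a^{(k)}_n=\sigma_k-2^{-k}=5-5\cdot2^{-k}$,
\begin{equation}\label{eq:budget}
\sum_{n\ge2}a^{(1)}_n=\tfrac52>2,\qquad\sum_{n\ge2}a^{(k+1)}_n=5-\tfrac52\,2^{-k}>c_k,\qquad\sum_{n\ge2}\bar a_n=6>\max(2,c_k).
\end{equation}

\subsection*{Nodes and frames}
The node tree $\mathcal N$ has two kinds of nodes. \emph{Main nodes} are the finite words $v$ over $\{0,1\}$, of length $|v|$; the empty word $\emptyset$ is the root. For each main $v$ and each \emph{rank} $k\ge1$, the \emph{$(v,k)$-family} consists of nodes $(v,k;i_1,\dots,i_n)$ with $(i_1,\dots,i_n)\in S(b^{v,k})$, of \emph{generation} $n$, where $b^{v,k}$ is a sequence with $b^{v,k}_1=1$ to be chosen. Its only node of generation $1$ is the \emph{head} $[v,k]=(v,k;0)$. The children of a main $v$ are $v0$, $v1$ and the heads $[v,k]$, $k\ge1$; the children of $(v,k;i_1,\dots,i_n)$ are the nodes $(v,k;i_1,\dots,i_{n+1})$.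

Each node $\nu$ receives a Peano continuum $D_\nu$ and a frame in $D_\nu$, with data $z_\nu,G^\nu_i,D^\nu_i,\dots$, whose indices correspond to the children of $\nu$. If the child $\mu$ has index $i$, we put $D_\mu=D^\nu_i$ and write $N_\mu,r_\mu,R_\mu,u_\mu$ for $N_i,r_i,R_i,u_i$ of that frame.

\emph{Stage 1: main frames.} Put $D_\emptyset=X$, $O_\emptyset=U$, and $O_v=\operatorname{int}D_v$ for $v\ne\emptyset$. By induction on $|v|$, apply Lemma~\ref{lem:frame} to $(D_v,O_v)$ with $I=\{0,1,2,\dots\}$ and $\eta=2^{-|v|-1}$; the children $v0$, $v1$, $[v,k]$ get the indices $0$, $1$, $k+1$. All continua so obtained lie in $U$, so their interiors contain no free arc, and $\operatorname{diam}D_v\le2^{-|v|}$ for $|v|\ge1$. For main $w$ put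
\[
C_w=D_w\setminus\Bigl(D_{w0}\cup D_{w1}\cup\bigcup_{k\ge1}R_{[w,k]}\Bigr)\ni z_w .
\]

\emph{Stage 2: frames of a family.} Once $b^{v,k}$ is chosen, proceed by generations: for $\mu=(v,k;i_1,\dots,i_n)$ apply Lemma~\ref{lem:frame} to $(D_\mu,\operatorname{int}D_\mu)$ with $I=\{0,\dots,b^{v,k}_{n+1}-1\}$ and $\eta=2^{-n-1}$; the child $(v,k;i_1,\dots,i_n,i)$ gets the index $i$. Then $\operatorname{diam}D_\mu\le2^{-n}$ in generation $n\ge2$.

The next lemma uses only that collars of children of $\nu$ are disjoint subsets of $\operatorname{int}D_\nu$. It therefore holds however Stage 2 is carried out, and it may be applied to nodes whose frames are chosen later.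

\begin{lemma}\label{lem:collars}
\begin{enumerate}
\item[(a)] All collars lie in $U$. If $\nu<\mu$, then $N_\mu\subset\operatorname{int}D_\nu$. If $\emptyset\neq\nu\le\mu$, then $N_\mu\subset N_\nu$.
\item[(b)] On $D_\nu$ we have $u_\mu=1$ for $\emptyset\ne\mu\le\nu$, and $u_\mu=0$ for $\mu$ incomparable with $\nu$.
\item[(c)] Along a path in $D_\nu$ that is neutral for the frame of $\nu$, all $u_\mu$ are constant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) This follows by induction from $D_\mu\subset N_\mu\subset U\cap\operatorname{int}D_{\mu^-}$. (b) If $\mu\le\nu$, then $D_\nu\subset D_\mu$. If $\mu,\nu$ are incomparable, take siblings $\mu'\le\mu$, $\nu'\le\nu$; then $N_\mu\subset N_{\mu'}$ and $D_\nu\subset N_{\nu'}$ are disjoint. (c) Use (b), and for $\mu>\nu$ note that $N_\mu$ lies in the collar of a child of $\nu$.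
\end{proof}

\begin{lemma}\label{lem:alphabeta}
Let $\mu$ be the child of $\nu$ with index $i$, and suppose the frame of $\mu$ is constructed. There are a path $\alpha_\mu$ from $z_\nu$ to $z_\mu$ and, for each $x\in R_\mu\setminus D_\mu$, a path $\beta_x$ from $z_\mu$ to $x$ that lie in $G^\nu_i$ and miss the collars of all siblings and all children of $\mu$. Along $\alpha_\mu$ the function $u_\mu$ is nondecreasing from $0$ to $1$, along $\beta_x$ it is nonincreasing, and along both all other functions $u_\kappa$ are constant.
\end{lemma}

\begin{proof}
Take the path of Lemma~\ref{lem:paths}(ii), or (iii), in the frame of $\nu$. It meets $D_\mu$ only at a point $y\notin\operatorname{int}D_\mu$, so it misses the collars of the children of $\mu$. By (F3) and Lemma~\ref{lem:paths}(i) in the frame of $\mu$, a neutral path in $D_\mu$ joins $y$ and $z_\mu$; it lies in $N_\mu\subset G^\nu_i$, misses the collars of the siblings, and has $u_\mu=1$. Concatenate. The result lies in $D_\nu$, so $u_\kappa$ is constant unless $\kappa>\nu$. If $\kappa>\nu$ and $\kappa\ne\mu$, then $N_\kappa$ lies in the collar of a sibling or of a child of $\mu$, so $u_\kappa=0$.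
\end{proof}

\subsection*{Exploring the remainder $C_w$}
This must be done before any family is built, so the paths may not enter the sets $D_{[w,k]}$, inside which frames are still to be chosen. A point of $R_{[w,k]}$ is reached by our paths through $D_{[w,k]}$, which is why all of $R_{[w,k]}$ was removed from $C_w$. The frames of $w0$ and $w1$ are already known, so $D_{w0}$ and $D_{w1}$ can be crossed neutrally.

\begin{lemma}\label{lem:C}
Let $w$ be main, let $F$ be the union of all $D_{[w,k]}$ $(k\ge1)$ and all collars of children of $w0$ and of $w1$, and let $H=D_w\setminus F$. Let $q^w$ be the weight on the functions $u_\mu$, $\mu$ a child of $w$, with $q^w_{w0}=q^w_{w1}=1$ and $q^w_{[w,k]}=2^{-k}$. Then \textup{(E1)} and \textup{(E2)} hold for $z=z_w$, $Y=C_w$, $c=2$. Along paths in $H$ all $u_\mu$ with $\mu$ not a child of $w$ are constant.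
\end{lemma}

\begin{proof}
For the last statement, non-descendants of $w$ are covered by Lemma~\ref{lem:collars}(b). A descendant $\mu$ that is not a child descends from $w0$, $w1$ or some $[w,k]$, so $N_\mu\subset F$ by Lemma~\ref{lem:collars}(a) and $u_\mu=0$ on $H$.

Write $G_i,N_i,D_i,r_i,R_i,u_i$ for the frame of $w$. Since $F\subset\bigcup_iN_i$, neutral paths in $D_w$ lie in $H$ and cost $0$.

(E1) If $y\in C_w\cap M(D_w)$, use a neutral path. Otherwise $y\in R_{wj}\setminus D_{wj}$ with $j\in\{0,1\}$, and $\alpha_{wj}$ followed by $\beta_y$ lies in $H$ and costs at most $1+1$.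

(E2) Let $\varepsilon>0$ and choose $j\ge2$ with $\operatorname{diam}G_j<\varepsilon$. If $x,y\in C_w\cap G_j$, then $x,y\in M(D_w)$, because $R_0$ and $R_1$ miss $G_2$, and two neutral paths in $G_j$ through $z_w$ join them. Outside $G_{j+1}$ only finitely many collars matter. By (F2) and compactness choose $e>0$ with
\begin{enumerate}
\item[(1)] $\operatorname{dist}(N_{j+1}\cup G_{j+2},\,X\setminus\operatorname{int}G_{j+1})>e$;
\item[(2)] $\operatorname{dist}(N_i,\,X\setminus\operatorname{int}D_w)>2e$ for $i\le j$;
\item[(3)] $\operatorname{dist}(K(D_i),\,X\setminus D_i)>e$ for $i=0,1$, where $K(D_i)$ refers to the frame of $wi$.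
\end{enumerate}
Choose $\delta>0$ smaller than $e$, $\varepsilon$, $\operatorname{dist}(G_{j+1},X\setminus G_j)$ and $r_0,\dots,r_j$, with $\delta\sum_{i\le j}r_i^{-1}<\varepsilon$, and such that, by (S4), points of $D_w$ at distance less than $\delta$ are joined in $D_w$ by a path of diameter less than $\min(e,\varepsilon)$.

Let $x,y\in C_w$ with $\rho(x,y)<\delta$, not both in $G_j$. One of them is outside $G_j$ and the other is within $\delta$ of it, so both are outside $G_{j+1}$. By (1) and (F2), every set of diameter less than $e$ containing $x$ misses $N_i$ for $i>j$. Let $\gamma$ be a path in $D_w$ from $x$ to $y$ of diameter less than $\min(e,\varepsilon)$. If $\gamma$ misses $N_0,\dots,N_j$, it is neutral and we are done. Otherwise we cannot bound the cost of $\gamma$, but $x$ is within $e$ of some $N_i$, $i\le j$, and we use a geodesic $\gamma'$ from $x$ to $y$, of length less than $\delta$. It stays within $2e$ of $N_i$, so it lies in $D_w$ by (2). It misses $N_i\supset D_i$ for $i>j$. For $2\le i\le j$ it misses $D_i$, because $x\notin R_i\supset N_i$ gives $\rho(x,D_i)>r_i>\delta$. For $i=0,1$ it misses $K(D_i)$ by (3), because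 $x\notin D_i$, and $K(D_i)$ contains the collars of the children of $wi$. So $\gamma'$ lies in $H$ and has diameter less than $\varepsilon$. The weights are at most $1$ and $u_i$ is $r_i^{-1}$-Lipschitz, so the cost is at most $\delta\sum_{i\le j}r_i^{-1}<\varepsilon$.
\end{proof}

\subsection*{Exploring the region $R_{[v,k]}$}

\begin{lemma}\label{lem:R}
Suppose the frames of the $(v,k)$-family are constructed. Let $F$ be the union of the collars of the siblings of $[v,k]$ and $H=G^v_{k+1}\setminus F$. Let $q^{v,k}$ be the weight on the functions $u_\mu$, $\mu$ in the $(v,k)$-family, with $q^{v,k}_\mu=a^{(k)}_n$ in generation $n$. Then \textup{(E1)} and \textup{(E2)} hold for $z=z_v$, $Y=R_{[v,k]}$, $c=c_k$. Along paths in $H$ all $u_\mu$ with $\mu$ outside the family are constant.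
\end{lemma}

\begin{proof}
A node outside the family is a non-descendant of $v$, or has its collar in $F$; since $H\subset D_v$, Lemma~\ref{lem:collars} gives the last statement. Write $a=a^{(k)}$, $q=q^{v,k}$, $G=G^v_{k+1}$, $G'=G^v_{k+2}$, $N=N_{[v,k]}$, and $c(n)=\sum_{m\ge n}a_m+\max_{m\ge n}a_m$, so that $c(1)=c_k$ and $c(n)\to0$. Note that $N\subset H$.

\emph{Claim. Let $\mu$ be a family node of generation $n$ with parent $\nu$ and index $i$, and $y\in R_\mu$. There is a path in $G^\nu_i$ from $z_\nu$ to $y$ that misses the collars of the siblings of $\mu$ and costs at most $c(n)$.} Let $\mu_n=\mu,\mu_{n+1},\dots$ be a maximal sequence of successive children with $y\in R_{\mu_j}$ for all $j$. Since $R_{\mu_{j+1}}\subset D_{\mu_j}$, we have $y\in D_{\mu_j}$ unless $\mu_j$ is last. The path $\alpha_{\mu_j}$ costs $a_j$. If the sequence ends at $\mu_l$ and $y\notin D_{\mu_l}$, use $\alpha_{\mu_n}\cdots\alpha_{\mu_l}\beta_y$, of cost at most $a_n+\dots+a_l+a_l$. If it ends at $\mu_l$ and $y\in D_{\mu_l}$, then $y\in M(D_{\mu_l})$; use $\alpha_{\mu_n}\cdots\alpha_{\mu_l}$ and a neutral path in $D_{\mu_l}$, of cost $a_n+\dots+a_l$. If it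 is infinite, then $\alpha_{\mu_{j+1}}\subset D_{\mu_j}\ni y$ and $\operatorname{diam}D_{\mu_j}\to0$, so $\alpha_{\mu_n}\alpha_{\mu_{n+1}}\cdots$ completed by the value $y$ is a path. Along it each $u_{\mu_j}$, $j\ge n$, is monotone from $0$ to $1$, and every other function is constant on each piece, hence, by continuity, on the whole path; the cost is $\sum_{j\ge n}a_j$. In all cases $\alpha_{\mu}$, and $\beta_y$ if $l=n$, lie where required by Lemma~\ref{lem:alphabeta}, and all other pieces lie in $D_\mu\subset N_\mu\subset G^\nu_i$. This proves the claim.

For $\mu=[v,k]$ the claim is (E1). It also shows that for $\mu$ of generation $n$ every $y\in D_\mu$ is joined to $z_\mu$ inside $D_\mu\subset N\subset H$ at cost at most $c(n+1)$: use a neutral path if $y\in M(D_\mu)$, and otherwise the claim for the child whose set $R$ contains $y$.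

(E2) Let $\varepsilon>0$ and choose $n_0\ge2$ with $2c(n_0+1)<\varepsilon$ and $2^{-n_0}<\varepsilon$. Two points of one $D_\mu$ of generation $n_0$ are joined through $z_\mu$ inside $D_\mu$, with diameter and cost less than $\varepsilon$. Let $\mathcal S_0$ be the finite set of family nodes of generation at most $n_0$. For $\mu$ of generation $n_0$ let $K_\mu\subset\operatorname{int}D_\mu$ be the union of the finitely many collars of its children. Choose $e>0$ with $\operatorname{dist}(K_\mu,X\setminus D_\mu)>e$ for these $\mu$, $\operatorname{dist}(N,X\setminus\operatorname{int}G)>2e$, and $\operatorname{dist}(R_{[v,k]},G')>e$; the last is possible by (F1). Choose $\delta<\min(e,\varepsilon)$ with $\delta\sum_{\mu\in\mathcal S_0}q_\mu/r_\mu<\varepsilon$ and such that points of $G$ at distance less than $\delta$ are joined in $G$ by a path of diameter less than $\min(e,\varepsilon)$.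

Let $x,y\in R_{[v,k]}$ with $\rho(x,y)<\delta$, not both in one $D_\mu$ of generation $n_0$. A path in $G$ that stays within $e$ of $x$ misses $G'$, so it lies in $H$: collars of smaller index than $[v,k]$ miss $G$, and those of larger index lie in $G'$. Let $\gamma$ be a path in $G$ from $x$ to $y$ of diameter less than $\min(e,\varepsilon)$. If it misses $N$, which contains all collars of the family, its cost is $0$. Otherwise $x$ is within $e$ of $N$, so a geodesic from $x$ to $y$, of length less than $\delta$, stays within $2e$ of $N$, lies in $G$, and hence in $H$. For each $\mu$ of generation $n_0$ one of $x,y$ is outside $D_\mu$, so the geodesic misses $K_\mu$, and all $u_\kappa$ of generation greater than $n_0$ vanish on it. Its cost is at most $\delta\sum_{\mathcal S_0}q_\mu/r_\mu<\varepsilon$.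
\end{proof}

\subsection*{Choice of the branching}
Say that a continuous map $p:\Theta(a,b)\to X$ \emph{explores $Y$ from $z$ for the weight $q$} if it sends the root to $z$, its image contains $Y$, and on each edge it is a $q$-slow path along which all $u_\mu$ not occurring in $q$ are constant.

We choose $b^{v,k}$ by induction on $k$, for all $v$ at once. For $k=1$, Lemmas~\ref{lem:C} and~\ref{lem:explore} and \eqref{eq:budget} give, for $i=0,1$, a sequence $b$ for $C_{iv}$ with lengths $a^{(1)}$. Let $b^{v,1}$ be the termwise maximum of the two, and build the frames of all families of rank $1$. If all families of rank $k$ are built, Lemmas~\ref{lem:R} and~\ref{lem:explore} and \eqref{eq:budget} give, for $i=0,1$, a sequence $b$ for $R_{[iv,k]}$ with lengths $a^{(k+1)}$. Let $b^{v,k+1}$ be the termwise maximum, and build the frames of all families of rank $k+1$. Finally apply the same lemmas at the root with lengths $\bar a$. We obtain sequences $\bar b^{\,s}$ $(s\ge0)$ and, for $i=0,1$, all main $v$ and $k,s\ge1$, maps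
\begin{equation}\label{eq:explorers}
\begin{array}{ll}
p_{i,v,1}:\Theta(a^{(1)},b^{v,1})\to D_{iv} & \text{exploring } C_{iv}\text{ from }z_{iv}\text{ for }q^{iv},\\[2pt]
p_{i,v,k+1}:\Theta(a^{(k+1)},b^{v,k+1})\to G^{iv}_{k+1} & \text{exploring } R_{[iv,k]}\text{ from }z_{iv}\text{ for }q^{iv,k},\\[2pt]
Q_0:\Theta(\bar a,\bar b^{\,0})\to X & \text{exploring } C_\emptyset\text{ from }z_\emptyset\text{ for }q^{\emptyset},\\[2pt]
Q_s:\Theta(\bar a,\bar b^{\,s})\to G^\emptyset_{s+1} & \text{exploring } R_{[\emptyset,s]}\text{ from }z_\emptyset\text{ for }q^{\emptyset,s}.
\end{array}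
\end{equation}
None of these choices depends on the scales $w_d$, which come next.

\section{The tree $T$ and the map $g$}\label{sec:T}

\subsection*{Scales}
A main edge at level $d$ will have length $w_d$. The shifts need $w_{d+1}<w_d$, compactness needs $\sum w_d<\infty$, and the contraction needs the levels above $s+1$ to have enough total length, compared with $w_{s+1}$, to run along $\Theta(\bar a,\bar b^{\,s})$ at half speed after reading enough binary digits to choose among $\bar b^{\,s}_n$ edges. We group the levels into long blocks, the $j$-th of total length about $2^{-j}$.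

Let $L^s_n\ge1$ be least with $2^{L^s_n}\ge\bar b^{\,s}_n$. Choose integers $96\le m_1\le m_2\le\cdots$, put $\lambda_0=0$, $\lambda_j=m_1+\dots+m_j$, and call $(\lambda_{j-1},\lambda_j]$ \emph{block $j$}. We require
\begin{equation}\label{eq:blocks}
m_{j+n}\ge2L^s_n\qquad\text{whenever }s\ge0,\ n\ge1,\ \text{and }s+1\text{ lies in block }j .
\end{equation}
This can be arranged recursively: a condition on $m_{j'}$ has $n<j'$ and $s+1\le\lambda_{j'-1}$, so there are finitely many, and they involve only earlier blocks. Put $\omega_j=2^{-j}/m_j$ and $w_d=\omega_j(1+2^{-d})$ for $d$ in block $j$. Then $\omega_j<w_d<2\omega_j$ on block $j$, and $2\omega_{j+1}\le\omega_j$. Hence $(w_d)_{d\ge1}$ is strictly decreasing, $w_d\le1$, and $\sum_dw_d\le\sum_j2m_j\omega_j=2$.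

\subsection*{The tree}
Define
\[
\ell(v)=w_{|v|}\quad(v\ne\emptyset\text{ main}),\qquad\ell(v,k;i_1,\dots,i_n)=w_{|v|+k+1}\,a^{(k)}_n .
\]
The index $|v|+k+1$ is the same for the $(v,k+1)$-family and the $(iv,k)$-family, so the explorer and the explored have the same scale. A chain consists of main nodes followed by nodes of at most one family, so its total length is at most $2+5$. Let $T=T(\mathcal N,\ell)$. The edges and ends of the $(v,k)$-family form the set $T_{v,k}=t^v+w_{|v|+k+1}\Theta(a^{(k)},b^{v,k})$, and every point of $T$ lies on a main edge, lies in some $T_{v,k}$, or is a \emph{main end}, the end of a chain of main nodes. For main $v$ let $T_v$ be the set of $t\in T$ with $t_{v'}=\ell(v')$ for all $\emptyset\ne v'\le v$; thus $T_\emptyset=T$. For $t\in T_v$ the vector $t-t^v$ is supported on descendants of $v$ along one chain: main nodes of length greater than $|v|$, and nodes of at most one $(v',k)$-family with $|v'|+k+1\ge|v|+2$. Therefore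
\begin{equation}\label{eq:diamTv}
\operatorname{diam}T_v\le2\Bigl(\sum_{d>|v|}w_d+5w_{|v|+2}\Bigr)\longrightarrow0\qquad(|v|\to\infty).
\end{equation}

\begin{lemma}\label{lem:g}
The formula $g(x)=\sum_{\nu\ne\emptyset}\ell(\nu)u_\nu(x)e_\nu$ defines a continuous map of $X$ onto $T$, so $T$ is compact. Moreover $g=0$ on $X\setminus U$, and $g(D_v)\subset T_v$ for main $v$. If $\gamma:[0,a]\to X$ is $q$-slow, all $u_\mu$ not occurring in $q$ are constant along $\gamma$, and $\ell(\mu)\le wq_\mu$ for all $u_\mu$ occurring in $q$, then $g\gamma$ is $w$-Lipschitz.
\end{lemma}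

\begin{proof}
If $u_\nu(x)>0$, then $x\in N_\nu\subset D_{\nu^-}$, so $u_{\nu^-}(x)=1$ when $\nu^-\ne\emptyset$, and $u_\mu(x)=0$ for the siblings $\mu$ of $\nu$. Thus the coordinates of $g(x)$ satisfy \eqref{eq:tree}; they are supported on a chain, so $g(x)\in T$. All collars lie in $U$, so $g=0$ off $U$, and $g(D_v)\subset T_v$ by Lemma~\ref{lem:collars}(b).

\emph{Continuity.} For $m\ge1$ choose $n(m)$ with $\sum_{n>n(m)}a^{(k)}_n<1/m$ for all $k\le m$. Let $\mathcal N_m$ be the finite set of main nodes with $|v|\le m$ and nodes of $(v,k)$-families with $|v|+k\le m$ and generation at most $n(m)$. The part of $g(x)$ in the coordinates $\mathcal N_m$ is continuous in $x$. The rest is supported on a chain and consists of main nodes of length greater than $m$, and either nodes of a family with $|v|+k>m$, of total length at most $5w_{m+2}$, or high generations of a family with $|v|+k\le m$. Its norm is at most $\sum_{d>m}w_d+5w_{m+2}+1/m$, so $g$ is a uniform limit of continuous maps.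

\emph{Surjectivity.} The point $z_\nu\in D_\nu$ misses the collars of the children of $\nu$, hence of all descendants, so $g(z_\nu)=t^\nu$ by Lemma~\ref{lem:collars}(b). Along $\alpha_\nu$ only $u_\nu$ varies, from $0$ to $1$, so $g\alpha_\nu$ covers $E_\nu$. For an infinite chain $(\nu_j)$ the nested compact sets $D_{\nu_j}$ have a common point $x$; all $u_{\nu_j}(x)$ equal $1$, so $g(x)$ is the end of the chain.

\emph{The last claim.} For $s\le t$,
\[
\|g\gamma(t)-g\gamma(s)\|=\sum_\mu\ell(\mu)\,|u_\mu\gamma(t)-u_\mu\gamma(s)|\le w\operatorname{cost}_q(\gamma|_{[s,t]})\le w(t-s).\qedhere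
\]
\end{proof}

\section{The three maps}\label{sec:maps}

\subsection*{The shifts $p_0$ and $p_1$}
Let $i\in\{0,1\}$. Define $p_i:T\to X$ as follows.
\begin{itemize}
\item On a main edge $E_{vj}$, $j\in\{0,1\}$, the map $p_i$ follows $\alpha_{ivj}$ from $z_{iv}$ to $z_{ivj}$. For the weight consisting of $u_{ivj}$ alone with the number $\ell(ivj)$, this path costs $w_{|v|+2}<w_{|v|+1}=\ell(vj)$; we parametrize it slowly for this weight by arc length on $E_{vj}$.
\item On $T_{v,k}$ put $p_i(t)=p_{i,v,k}\bigl((t-t^v)/w_{|v|+k+1}\bigr)$.
\item The main end of a chain $v_1,v_2,\dots$ is sent to the unique point of $\bigcap_nD_{iv_n}$.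
\end{itemize}
Two of these pieces meet only at a main vertex $t^v$, where both give $z_{iv}$.

\begin{lemma}\label{lem:shift}
For $i=0,1$ the map $p_i$ is continuous, $p_i(T)\supset D_i$, the map $h_i=gp_i$ is $1$-Lipschitz, and $h_i(T_v)\subset T_{iv}$ for all main $v$. Consequently $h_{i_1}\cdots h_{i_m}(T)\subset T_{i_1\dots i_m}$ for $i_1,\dots,i_m\in\{0,1\}$.
\end{lemma}

\begin{proof}
\emph{Images.} The set $T_v$ consists of the edges $E_{v'j}$ and the sets $T_{v',k}$ with $v'\ge v$ main, and of main ends through $v$. The first two are mapped into $D_{iv'}\subset D_{iv}$. Hence $p_i(T_v)\subset D_{iv}$, and $h_i(T_v)\subset g(D_{iv})\subset T_{iv}$; applying this from the right, starting with $T=T_\emptyset$, gives the last statement. Also $p_i(T_{v,k})\subset G^{iv}_k$ for $k\ge2$, by \eqref{eq:explorers}.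

\emph{Continuity.} For $m\ge1$ let $T^{(m)}$ be the union of the $E_v$ with $1\le|v|\le m$ and the $T_{v,k}$ with $|v|<m$, $k\le m$, and let $\pi^{(m)}:T\to T^{(m)}$ be the projection of Lemma~\ref{lem:tree}(a) onto the nodes involved. The map $p_i$ is continuous on each of these finitely many compact pieces, hence on $T^{(m)}$. Let $\pi^{(m)}(t)\ne t$. Either $t$ has a nonzero coordinate at a descendant of a main $v$ with $|v|=m$; then $t$ and $\pi^{(m)}(t)=t^v$ lie in $T_v$ and both images lie in $D_{iv}$, of diameter at most $2^{-m}$. Or $t\in T_{v,k}$ with $|v|<m<k$; then $\pi^{(m)}(t)=t^v\in T_{v,k}$ and both images lie in $G^{iv}_k$, of diameter at most $2^{-k}\le2^{-m}$. So $p_i\pi^{(m)}\to p_i$ uniformly.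

\emph{Lipschitz constant.} By Lemma~\ref{lem:tree}(c) it suffices to consider edges. On $E_{vj}$ apply Lemma~\ref{lem:g} with $w=1$. On an edge of $T_{v,k}$, arc length is $w=w_{|v|+k+1}$ times arc length in $\Theta$, so by Lemma~\ref{lem:g} it suffices to check $\ell\le wq$ for the weight in \eqref{eq:explorers}. For $T_{v,1}$ we have $w=w_{|v|+2}$ and, for the children of $iv$,
\[
\ell(ivj)=w_{|v|+2}\cdot1,\qquad\ell([iv,k'])=w_{|v|+k'+2}\,2^{-k'}\le w_{|v|+2}\,2^{-k'} .
\]
For $T_{v,k+1}$ we have $w=w_{|v|+k+2}$, and a node $\mu$ of generation $n$ of the $(iv,k)$-family has $\ell(\mu)=w_{|iv|+k+1}a^{(k)}_n=wq^{iv,k}_\mu$.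

\emph{Covering.} Let $x\in D_i$. The words $v$ with $x\in D_{iv}$ are closed under prefixes and pairwise comparable. If there are infinitely many, $x$ is the image of the corresponding main end. If $v$ is the longest, then $x\in D_{iv}\setminus(D_{iv0}\cup D_{iv1})$, so $x\in C_{iv}\subset p_i(T_{v,1})$ or $x\in R_{[iv,k]}\subset p_i(T_{v,k+1})$ for some $k$.
\end{proof}

\subsection*{The contraction $p_2$}
Let $T_*\subset T$ be the union of the main edges and main ends, and $\pi_*:T\to T_*$ the projection that forgets all family coordinates; $T_*$ is compact. The \emph{spine} is the union of the edges $E_{1^j}$ $(j\ge1)$ and the end of the chain $1,11,111,\dots$. For $s\ge0$ let $B_s$ be the union of the edges $E_v$ with main $v\ge1^s0$ and the main ends through $1^s0$, that is,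
\[
B_s=\{t\in T_*:\ t_{1^j}=\ell(1^j)\ (1\le j\le s),\ t_{1^{s+1}}=0\}.
\]
The sets $B_s$ are compact and pairwise disjoint, $B_s$ meets the spine exactly in $t^{1^s}$, and the spine and the $B_s$ cover $T_*$. Up to translation by $t^{1^s}$, $B_s$ is a metric tree with root $1^s$, so Lemma~\ref{lem:tree}(c) applies to it.

\begin{lemma}\label{lem:kappa}
There is a $\frac12$-Lipschitz surjection $\kappa_s:B_s\to w_{s+1}\Theta(\bar a,\bar b^{\,s})$ that sends $t^{1^s}$ to the root and maps each edge linearly into one edge, possibly onto a point.
\end{lemma}

\begin{proof}
Let $s+1$ lie in block $j$, let $\tau_n=\lambda_{j+n-1}$, so that $\tau_1\ge s+1$ and block $j+n$ is $(\tau_n,\tau_{n+1}]$, and let $L_n=L^s_n$. Block $j+n$ serves generation $n$: in its first $L_n$ levels the map waits and reads digits, and in the remaining levels it runs along the chosen edge. Precisely, let $\xi$ be an infinite binary word extending $1^s0$ and $\xi|d$ its prefix of length $d$. Let $i_n$ be the minimum of $\bar b^{\,s}_n-1$ and the number with binary digits $\xi_{\tau_n+1}\dots\xi_{\tau_n+L_n}$. The edges $E_{\xi|d}$ with $s+1\le d\le\tau_1$ go to the root.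 For $n\ge1$, the edges with $\tau_n<d\le\tau_n+L_n$ go to the vertex $(i_1,\dots,i_{n-1})$, and the arc formed by the edges with $\tau_n+L_n<d\le\tau_{n+1}$ is mapped linearly in arc length onto the edge $(i_1,\dots,i_n)$. The definition on $E_{\xi|d}$ uses only the first $d$ letters of $\xi$, and consecutive edges agree at their common vertex, so $\kappa_s$ is well defined on the union of the edges.

By \eqref{eq:blocks} at least half of the levels of block $j+n$ are running levels. With $m_j\ge96$ and $w_{s+1}<2\omega_j$ we get
\[
\sum_{d=\tau_n+L_n+1}^{\tau_{n+1}}w_d\ \ge\ \tfrac12m_{j+n}\omega_{j+n}=\tfrac12\,2^{-j-n}\ \ge\ \frac{48\cdot2^{-j-n}}{m_j}=2\cdot2\omega_j\cdot12\cdot2^{-n}\ \ge\ 2w_{s+1}\bar a_n .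
\]
The target edge has length $w_{s+1}\bar a_n$, so the speed is at most $\frac12$. By Lemma~\ref{lem:tree}(c), $\kappa_s$ is $\frac12$-Lipschitz on the dense union of the edges, and it extends to a $\frac12$-Lipschitz map of $B_s$ into the compact target. The digits are read at positions greater than $\tau_1\ge s+1$, where $\xi$ is arbitrary, and $2^{L_n}\ge\bar b^{\,s}_n$, so every sequence $(i_1,\dots,i_n)$ occurs. The image is compact and contains all edges, hence everything.
\end{proof}

Define $P:T_*\to X$ by $P=z_\emptyset$ on the spine and $P(t)=Q_s(\kappa_s(t)/w_{s+1})$ on $B_s$; at $t^{1^s}$ both give $z_\emptyset$. Put $p_2=P\pi_*$.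

\begin{lemma}\label{lem:contraction}
The map $p_2$ is continuous, $p_2(T)\supset X\setminus(D_0\cup D_1)$, and $h_2=gp_2$ is $\frac12$-Lipschitz.
\end{lemma}

\begin{proof}
The map $P$ is continuous on the union of the spine and $B_0,\dots,B_m$, a finite union of compact pieces. The projection $\pi'_m$ of $T_*$ onto this union fixes it and sends $B_s$ to $t^{1^s}$ for $s>m$. For such $s$, $P(B_s)\subset G^\emptyset_{s+1}\ni z_\emptyset$ and $\operatorname{diam}G^\emptyset_{s+1}\le2^{-m}$, so $P\pi'_m\to P$ uniformly. Since $\kappa_s$ is onto, $p_2(T)$ contains $C_\emptyset\cup\bigcup_{s\ge1}R_{[\emptyset,s]}\supset X\setminus(D_0\cup D_1)$.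

The map $h_2$ is constant on edges of the spine, and on edges of $T_{v,k}$, which $\pi_*$ sends to $t^v$. On an edge of $B_s$, $\kappa_s/w_{s+1}$ moves linearly in one edge of $\Theta(\bar a,\bar b^{\,s})$ with speed at most $1/(2w_{s+1})$, and $gQ_s$ is $w_{s+1}$-Lipschitz on that edge by Lemma~\ref{lem:g}, provided $\ell\le w_{s+1}q$. For $s=0$ this holds because $\ell(0)=\ell(1)=w_1$ and $\ell([\emptyset,k])=w_{k+1}2^{-k}\le w_12^{-k}$. For $s\ge1$ a node of generation $n$ of the $(\emptyset,s)$-family has length $w_{s+1}a^{(s)}_n$. Lemma~\ref{lem:tree}(c) completes the proof.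
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The singleton was treated in Section~\ref{sec:tools} and the case of a free arc in Proposition~\ref{prop:arc}. In the remaining case $g:X\to T$ is a continuous surjection that is constant on $X\setminus U$, and $p_0(T)\cup p_1(T)\cup p_2(T)=X$ by Lemmas~\ref{lem:shift} and~\ref{lem:contraction}. We verify the last hypothesis of Lemma~\ref{lem:factor}. Given $\varepsilon>0$, choose $k\ge1$ with $2^{-k}\operatorname{diam}T<\varepsilon$ and, by \eqref{eq:diamTv}, $m\ge1$ with $\operatorname{diam}T_v<\varepsilon$ for $|v|=m$. Let $n\ge km$ and $i_1,\dots,i_n\in\{0,1,2\}$. If the index $2$ occurs at least $k$ times, $h_{i_1}\cdots h_{i_n}$ is $2^{-k}$-Lipschitz and its image has diameter less than $\varepsilon$. Otherwise the at most $k-1$ indices $2$ cut the sequence into at most $k$ runs over $\{0,1\}$. If all runs were shorter than $m$, we would have $n\le(k-1)+k(m-1)<km$. So some $m$ consecutive indices form a word $v\in\{0,1\}^m$. By Lemma~\ref{lem:shift} the composition from the beginning of $v$ to the right end has its image in $T_v$, and the maps applied afterwards are $1$-Lipschitz,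 so $\operatorname{diam}h_{i_1}\cdots h_{i_n}(T)\le\operatorname{diam}T_v<\varepsilon$.
\end{proof}

\section{Two maps do not suffice}\label{sec:three}

We turn the count in Example~\ref{ex:interval} into a proof. A topological fractal comes with no metric in which the maps contract, so we first build one in which they do not expand, and then replace length by the number of disjoint steps of a fixed size.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $X=[0,1]$, $\bar U=[\frac13,\frac23]$, and suppose that $f_1,f_2$ (possibly equal) are continuous, constant on $X\setminus U$, and make $X$ a topological fractal. Put $d(x,y)=\sup_\phi|\phi(x)-\phi(y)|$, where $\phi$ ranges over all finite compositions of $f_1,f_2$, including the identity. Then $d(x,y)\ge|x-y|$ and $d(f_ix,f_iy)\le d(x,y)$. Fix $\varepsilon=\frac19$. By Lemma~\ref{lem:metric}, $\operatorname{diam}\phi(X)<\varepsilon/2$ for all long compositions, and the finitely many others are uniformly continuous; so there is $\delta>0$ such that $|x-y|<\delta$ implies $d(x,y)<\varepsilon$. For a compact interval $A\subset X$ let $m(A)$ be the largest number of intervals $[s,t]\subset A$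 with disjoint interiors and $d(s,t)\ge\varepsilon$. Each has length at least $\delta$, so $m(A)$ is finite; it is $0$ if $A$ is a point, and $m$ is monotone.
\begin{enumerate}
\item[(M1)] $m([x,y])+m([y,z])\le m([x,z])\le m([x,y])+m([y,z])+1$ for $x\le y\le z$, since at most one interval of a system in $[x,z]$ has $y$ in its interior. Hence $m(A\cup B)\le m(A)+m(B)+1$ if $A\cap B\ne\emptyset$: either one of $A,B$ contains the other, or a point $y\in A\cap B$ cuts $A\cup B$ into a part in $A$ and a part in $B$.
\item[(M2)] If $f\in\{f_1,f_2\}$ and $f(A)\supset B$, then $m(A)\ge m(B)$. Let $B$ be nondegenerate and choose $\sigma,\tau\in A$ with $f(\sigma)=\min B$, $f(\tau)=\max B$. If $\sigma<\tau$, let $x(y)=\min\{x\in[\sigma,\tau]:f(x)=y\}$ for $y\in B$. For $y<y'$ we have $f(\sigma)\le y<f(x(y'))$, so $f$ takes the value $y$ in $[\sigma,x(y'))$ and $x(y)<x(y')$. If $\sigma>\tau$, the function $x(y)=\max\{x\in[\tau,\sigma]:f(x)=y\}$ is decreasing by the mirror argument. In both cases $d(x(s),x(t))\ge d(s,t)$, so the intervals with endpoints $x(s),x(t)$ turn a system in $B$ into a system in $A$.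
\end{enumerate}
Let $f\in\{f_1,f_2\}$ and let $c$ be its value on $X\setminus U$, so $f(\frac13)=f(\frac23)=c$ and $f(X)=f(\bar U)=[\alpha,\beta]\ni c$. Points $t_\alpha,t_\beta\in\bar U$ with $f(t_\alpha)=\alpha$, $f(t_\beta)=\beta$ cut $\bar U$ into three intervals. The image of the middle one contains $[\alpha,\beta]$, and the images of the outer ones, which join $t_\alpha$ and $t_\beta$ to $\frac13$ or $\frac23$, contain $[\alpha,c]$ and $[c,\beta]$. By (M1) and (M2),
\[
m(\bar U)\ge m([\alpha,c])+m([c,\beta])+m([\alpha,\beta])\ge2m(f(X))-1 .
\]
The compact intervals $f_1(X)$ and $f_2(X)$ cover the connected set $[0,1]$, so they meet, and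
\[
m([0,1])\le m(f_1(X))+m(f_2(X))+1\le m(\bar U)+2 .
\]
But $d(x,y)\ge|x-y|$ gives $m([0,\frac13])\ge3$, so $m([0,1])\ge m(\bar U)+3$ by (M1), a contradiction.
\end{proof}

\begin{remark}
The proof uses $f(\frac13)=f(\frac23)$. If the maps are only required to be constant on each of the two components of $X\setminus U$, two maps suffice. Let $g$ equal $0$ on $[0,\frac13]$, $3x-1$ on $\bar U$ and $1$ on $[\frac23,1]$, let $P$ be the piecewise linear homeomorphism with $P(0)=0$, $P(\frac16)=\frac13$, $P(\frac56)=\frac23$, $P(1)=1$, and let $p_i(t)=P(\frac{t+i}2)$, $i=0,1$. Then $gP$ is $\frac32$-Lipschitz, each $gp_i$ is $\frac34$-Lipschitz, and the proof of Lemma~\ref{lem:factor} applies.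
\end{remark}

\section{Connected topological fractals}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (ii)$\Rightarrow$(iii) follows by taking $U=X$. Assume (iii); then $X$ is compact, and $\mathcal F\neq\emptyset$. We first show that $X$ is metrizable, by coding points with sequences. For $\xi=(\xi_1,\xi_2,\dots)\in\mathcal F^{\mathbb N}$ the sets $X_n(\xi)=\xi_1\circ\dots\circ\xi_n(X)$ are nonempty, compact, hence closed because $X$ is Hausdorff, and decreasing, so their intersection is nonempty. If it contained points $a\ne b$, no $X_n(\xi)$ would lie in a member of the open cover $\{X\setminus\{a\},X\setminus\{b\}\}$. So the intersection is a single point $\pi(\xi)$. By compactness every open set $O\ni\pi(\xi)$ contains some $X_n(\xi)$, and then $\pi(\zeta)\in O$ whenever $\zeta$ agrees with $\xi$ in the first $n$ places. Thus $\pi$ is continuous on the compact metrizable product $\mathcal F^{\mathbb N}$ of finite discrete spaces. It is onto: given $x=x_0$, the equality $X=\mathcal F(X)$ lets us choose $\xi_n\in\mathcal F$ and $x_n\in X$ with $x_{n-1}=\xi_n(x_n)$,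 so $x\in X_n(\xi)$ for all $n$. A Hausdorff continuous image of a compact metrizable space is metrizable, so $X$ is.

Fix a metric and $\varepsilon>0$. By Lemma~\ref{lem:metric}, for some $n$ the space $X$ is the union of the finitely many closed sets $f_1\circ\dots\circ f_n(X)$, of diameter less than $\varepsilon$, which are connected because $X$ is. For $x\in X$ the union of those containing $x$ is connected, has diameter less than $2\varepsilon$, and contains the open complement of the others. By (S3), $X$ is locally connected, hence a Peano continuum.
\end{proof}

\begin{thebibliography}{9}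

\bibitem{Bing}
Bing, Bull.\ Amer.\ Math.\ Soc.\ \textbf{55} (1949), 1101--1110.

\bibitem{Moise}
Moise, Bull.\ Amer.\ Math.\ Soc.\ \textbf{55} (1949), 1111--1121.

\bibitem{Nowak}
Magdalena Nowak, \emph{Peano continua with self regenerating fractals}, arXiv:2003.11929 (2020).

\end{thebibliography}
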